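\title{Isotropic position and complex line arrangements with double and sixfold points}

\begin{abstract}
We show that for no integer $m\ge1$ is there an arrangement of $12m+3$ lines in the complex projective plane with $12m^2+15m+3$ double points and $4m^2+m$ sixfold points. This gives a negative answer to a question posed by Pokora. The proof is linear algebra. We represent the lines by unit vectors in isotropic position and obtain a sum-of-squares identity, which implies the inequality $t_2+\frac34t_3\ge d+\sum_{r\ge5}(\frac{r^2}4-r)t_r$ for arrangements of $d\ge4$ lines without points of multiplicity $r\ge 2d/3$. The numbers in question give equality, and equality forces all lines that meet a fixed line in double points to be concurrent. We also show that the inequality is strict for arrangements with only double and $k$-fold points when $5\le k\le 2d/3$ and a $k$-fold point exists.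
\end{abstract}

\section{Introduction}

Let $\mathcal L=\{\ell_1,\dots,\ell_d\}$ be an \emph{arrangement}, that is, a set of $d$ distinct lines in $\mathbb P^2_{\mathbb C}$. The \emph{multiplicity} $r_p$ of a point $p$ is the number of lines of $\mathcal L$ through $p$. The point is \emph{multiple} if $r_p\ge2$, and \emph{$r$-fold} if $r_p=r$. For $r\ge2$ let $t_r$ be the number of $r$-fold points. The \emph{combinatorics} of $\mathcal L$ is the vector $(d,t_2,\dots,t_{d-1})$. Two lines meet in exactly one point, and an $r$-fold point is the intersection of $\binom r2$ pairs of lines, so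
\begin{equation}\label{eq:pairs}
\sum_{r\ge2}\binom r2t_r=\binom d2 .
\end{equation}
Lines in general position spend all pairs on double points. The numbers $t_r$ with $r\ge3$ measure how far $\mathcal L$ is from this case, and one asks which solutions of \eqref{eq:pairs} are realized by lines.

For an integer $m\ge0$ let $\mathcal C_m$ be the combinatorics
\[
d=12m+3,\qquad t_2=12m^2+15m+3,\qquad t_6=4m^2+m,\qquad t_r=0\ \text{ for } r\notin\{2,6\}.
\]
The last condition follows from the first three by \eqref{eq:pairs}, since $t_2+15t_6=72m^2+30m+3=\binom d2$. It is known that for $m\ge3$ no arrangement of lines defined over the real numbers has combinatorics $\mathcal C_m$. The following problem is stated as open in \cite{Pokora}: \emph{is there an integer $m\ge3$ for which some arrangement of lines in $\mathbb P^2_{\mathbb C}$ has combinatorics $\mathcal C_m$?} The answer is no.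

\begin{theorem}\label{thm:main}
For every $m\ge1$, no arrangement of lines in $\mathbb P^2_{\mathbb C}$ has combinatorics $\mathcal C_m$.
\end{theorem}

The numbers $\mathcal C_0$ are those of a triangle. The cases $m=1,2$ fall to a count of pairs of sixfold points (Lemma~\ref{lem:count}), and this count says nothing for $m\ge3$. What singles out the family $\mathcal C_m$ is its position with respect to the following inequality, which says that points of multiplicity at least $5$ must be paid for by double and triple points.

\begin{theorem}\label{thm:ineq}
Let $\mathcal L$ be an arrangement of $d\ge4$ lines in $\mathbb P^2_{\mathbb C}$ with $t_r=0$ for $r\ge 2d/3$. Then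
\begin{equation}\label{eq:ineq}
t_2+\frac34t_3\ \ge\ d+\sum_{r\ge5}\Big(\frac{r^2}4-r\Big)t_r .
\end{equation}
If equality holds, then:
\begin{enumerate}
\item[(i)] $n=d/3$ is an integer, and every line of $\mathcal L$ contains exactly $n+1$ multiple points;
\item[(ii)] for each $\ell_i$ there is a point $p_i\notin\ell_i$ through which every line meeting $\ell_i$ in a double point passes. If $\ell_i$ carries at least two double points, their number is at most the multiplicity of $p_i$.
\end{enumerate}
\end{theorem}

With only double and sixfold points, \eqref{eq:ineq} reads $t_2\ge d+3t_6$, and $\mathcal C_m$ satisfies $t_2=d+3t_6$. Conversely, $t_2=d+3t_6$ and $t_2+15t_6=\binom d2$ give $t_6=d(d-3)/36$, which is an integer exactly when $d\equiv0$ or $3\pmod{12}$; the second residue class is the family $\mathcal C_m$. So the problem asks whether \eqref{eq:ineq} can be an equality there. Equality does occur with multiplicities in $\{2,3\}$ and in $\{2,4\}$ (Examples~\ref{ex:quad} and~\ref{ex:hesse}), so one might expect it for $\{2,6\}$ as well. It fails for every pair $\{2,k\}$ with $k\ge5$.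

\begin{theorem}\label{thm:strict}
Let $k\ge5$ and let $\mathcal L$ be an arrangement of $d$ lines in $\mathbb P^2_{\mathbb C}$ with $t_k>0$, with $t_r=0$ for $r\notin\{2,k\}$, and with $k\le 2d/3$. Then
\[
t_2>d+\Big(\frac{k^2}4-k\Big)t_k .
\]
\end{theorem}

For $k=6$ this says $t_2\ge d+3t_6+1$, which contains Theorem~\ref{thm:main} because $d\ge15$ for $m\ge1$. We prove Theorem~\ref{thm:main} first, since its proof is much shorter.

Here is the idea. Represent the lines by unit vectors $v_1,\dots,v_d\in\mathbb C^3$, in coordinates chosen so that $\sum_{i,j}|\langle v_i,v_j\rangle|^2$ takes its smallest conceivable value $d^2/3$. The terms with $i=j$ contribute $d$. The six vectors belonging to a sixfold point lie in a plane, so they cannot be close to orthogonal, and they contribute at least $12$. For $\mathcal C_m$ one has $d^2/3=48m^2+24m+3=d+12t_6$, so nothing is left for the double points: two lines that meet in a double point have orthogonal vectors. But the vectors orthogonal to a given $v_i$ lie in a plane, so the corresponding lines are concurrent, and there are too many of them.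

Section~\ref{sec:vectors} sets up this comparison and carries it out on six lines. Section~\ref{sec:iso} shows that the required coordinates exist. Section~\ref{sec:identity} proves an exact identity (Theorem~\ref{thm:identity}) and deduces Theorem~\ref{thm:ineq}. Theorems~\ref{thm:main} and~\ref{thm:strict} are proved in Sections~\ref{sec:Cm} and~\ref{sec:strict}.

\section{Lines as unit vectors}\label{sec:vectors}

Write $\ell_i=\{[x]:h_i^Tx=0\}$ with $h_i\in\mathbb C^3\setminus\{0\}$. The lines are distinct, so the $h_i$ are pairwise non-proportional. To a point $p=[y]$ we attach the $2$-dimensional subspace $W_p=\{h\in\mathbb C^3:h^Ty=0\}$, which we call a plane. Every plane in $\mathbb C^3$ is $W_p$ for exactly one $p$, and $p\in\ell_i$ if and only if $h_i\in W_p$. Thus lines are concurrent exactly when their vectors lie in a common plane. Rescaling $h_i$ does not change $\ell_i$. Replacing all $h_i$ by $gh_i$ with $g\in GL_3(\mathbb C)$ amounts to the change of coordinates $x\mapsto (g^T)^{-1}x$, so it preserves all incidences.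

We use the standard Hermitian product $\langle u,v\rangle=u^*v$, where $u^*$ is the conjugate transpose. For unit vectors $u,v$, the matrix $vv^*$ is the orthogonal projection onto $\mathbb Cv$, it has trace $1$, and $\operatorname{tr}(uu^*vv^*)=|\langle u,v\rangle|^2$. The Hilbert--Schmidt norm of a Hermitian matrix $X$ is given by $\|X\|^2=\operatorname{tr}X^2$, the sum of the squares of the eigenvalues. All our inequalities come from one fact: for a given trace, this sum is smallest when the eigenvalues are equal.

\begin{lemma}\label{lem:variance}
Let $\Pi$ be the orthogonal projection onto an $e$-dimensional subspace of $\mathbb C^3$, $e\ge1$, and let $X$ be a Hermitian matrix with $X\Pi=X$ and $\operatorname{tr}X=\tau$. Then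
\[
\operatorname{tr}X^2=\frac{\tau^2}e+\Big\|X-\frac\tau e\Pi\Big\|^2 .
\]
\end{lemma}

\begin{proof}
Since $\operatorname{tr}(X\Pi)=\tau$ and $\operatorname{tr}\Pi^2=e$, the norm equals $\operatorname{tr}X^2-2\frac{\tau^2}e+\frac{\tau^2}{e^2}\,e$.
\end{proof}

Suppose the lines are given by unit vectors, $\ell_i=\{[x]:v_i^Tx=0\}$. Put
\[
S=\sum_{i=1}^dv_iv_i^*,\qquad S_p=\sum_{i:\,p\in\ell_i}v_iv_i^*,
\]
and let $\Pi_p$ be the orthogonal projection onto $W_p$. Expanding the squares gives $\operatorname{tr}S^2=d+\sum_{i\ne j}|\langle v_i,v_j\rangle|^2$, and $\operatorname{tr}S_p^2=r_p+\sum|\langle v_i,v_j\rangle|^2$ with the sum over ordered pairs $i\ne j$ of lines through $p$. Each ordered pair $i\neq j$ belongs to exactly one multiple point, namely $\ell_i\cap\ell_j$. Hence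
\begin{equation}\label{eq:split}
\operatorname{tr}S^2=d+\sum_{p}\big(\operatorname{tr}S_p^2-r_p\big),
\end{equation}
where, here and below, $p$ runs over the multiple points of $\mathcal L$. If $p\in\ell_i$ then $\Pi_pv_i=v_i$, so $v_i^*\Pi_p=v_i^*$ and $S_p\Pi_p=S_p$. As $\operatorname{tr}S_p=r_p$, Lemma~\ref{lem:variance} with $e=2$ shows that an $r$-fold point contributes at least $\frac{r^2}2-r$ to the right side of \eqref{eq:split}.

This lower bound depends only on the combinatorics. It is the more informative the smaller the left side of \eqref{eq:split} is, and the left side depends on the coordinates. By Lemma~\ref{lem:variance} with $e=3$ we always have $\operatorname{tr}S^2\ge d^2/3$, with equality exactly when $S=\frac d3I$. This singles out the best coordinates.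

\begin{definition}\label{def:iso}
An \emph{isotropic position} of $\mathcal L$ is a tuple of unit vectors $v_i=gh_i/|gh_i|$, $1\le i\le d$, with $g\in GL_3(\mathbb C)$, such that $\sum_{i=1}^dv_iv_i^*=\frac d3I$.
\end{definition}

When an isotropic position is fixed, we use the coordinates in which $\ell_i=\{[x]:v_i^Tx=0\}$, and $W_p$, $\Pi_p$, $S_p$ refer to these coordinates.

\begin{example}[the complete quadrilateral]\label{ex:quad}
Take the six lines $x_a=\pm x_b$, $1\le a<b\le3$. The four points $[1:\pm1:\pm1]$ are triple and the three coordinate points are double; these account for all $4\cdot3+3=15$ pairs. So $d=6$, $t_2=3$, $t_3=4$, and \eqref{eq:ineq} is the equality $3+3=6$. The vectors $(e_a\pm e_b)/\sqrt2$ are an isotropic position: the two vectors with given $\{a,b\}$ contribute $e_ae_a^*+e_be_b^*$, and the total is $2I$.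

Now forget the equations and let $v_1,\dots,v_6$ be any isotropic position of an arrangement with these numbers. The left side of \eqref{eq:split} is $36/3=12$. On the right, each triple point contributes at least $\frac92-3=\frac32$, and a double point $\ell_i\cap\ell_j$ contributes $2|\langle v_i,v_j\rangle|^2$. So
\[
12\ \ge\ 6+4\cdot\tfrac32+2\sum_{\ell_i\cap\ell_j\text{ double}}|\langle v_i,v_j\rangle|^2 ,
\]
and the numbers alone force orthogonality at every double point. This is what we see in the explicit vectors: $e_a+e_b\perp e_a-e_b$, while any two vectors at a triple point have $|\langle v_i,v_j\rangle|^2=\frac14$, so that each triple point contributes exactly $6\cdot\frac14=\frac32$. Here each line carries a single double point and the orthogonality has no further consequence. On a line with many double points it becomes a strong constraint.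
\end{example}

\section{Existence of an isotropic position}\label{sec:iso}

The equation $\sum_i v_iv_i^*=\frac d3I$ is nonlinear in $g$ because of the normalization $|gh_i|$. We obtain a solution as the minimum of a function. The lengths $|gh_i|^2=h_i^*Ph_i$ depend only on the positive definite matrix $P=g^*g$, and the derivative of $\log(h_i^*Ph_i)$ in $P$ produces exactly the normalized term $h_ih_i^*/(h_i^*Ph_i)$. The difficulty is to show that the minimum exists, and this is where the bound on multiplicities enters.

\begin{proposition}\label{prop:iso}
Let $d\ge4$ and suppose that every point lies on fewer than $2d/3$ of the lines. Then $\mathcal L$ has an isotropic position.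
\end{proposition}

\begin{proof}
Let $\mathcal P$ be the set of positive definite Hermitian $3\times3$ matrices. It is open in the real vector space of Hermitian matrices. For $P\in\mathcal P$ put
\[
f(P)=\sum_{i=1}^d\log(h_i^*Ph_i)-\frac d3\log\det P .
\]
For $c>0$ we have $f(cP)=f(P)+d\log c-\frac d3\log c^3=f(P)$. So a minimum of $f$ on $\mathcal P_1=\{P\in\mathcal P:\det P=1\}$ is a minimum on $\mathcal P$.

\emph{The minimum exists.} The set $\mathcal P_1$ is closed in the space of Hermitian matrices, because a limit of its elements is positive semidefinite with determinant $1$. Hence $K=\{P\in\mathcal P_1:f(P)\le f(I)\}$ is closed and nonempty, and it suffices to show that $K$ is bounded. Suppose not. Then there are $P_\nu\in K$, $\nu=1,2,\dots$, with eigenvalues $\lambda_1\ge\lambda_2\ge\lambda_3>0$ (depending on $\nu$) such that $\lambda_1\to\infty$. Choose orthonormal eigenbases $u_1^\nu,u_2^\nu,u_3^\nu$. The unitary group is compact, so after passing to a subsequence they converge to an orthonormal basis $u_1,u_2,u_3$. Let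
\[
U_1=\mathbb Cu_3,\qquad U_2=\mathbb Cu_2+\mathbb Cu_3,\qquad n_s=\#\{i:h_i\in U_s\}.
\]
From $h_i^*P_\nu h_i=\sum_j\lambda_j|\langle u_j^\nu,h_i\rangle|^2$ we get $h_i^*P_\nu h_i\ge\lambda_j|\langle u_j^\nu,h_i\rangle|^2$ for each $j$. For each $i$ let $j(i)$ be the least $j$ with $\langle u_j,h_i\rangle\ne0$. Then $j(i)=1$ if $h_i\notin U_2$, $j(i)=2$ if $h_i\in U_2\setminus U_1$, and $j(i)=3$ if $h_i\in U_1$. If $c>0$ is smaller than all the numbers $|\langle u_{j(i)},h_i\rangle|^2$, then $h_i^*P_\nu h_i\ge c\lambda_{j(i)}$ for all $i$ and all large $\nu$. With $\xi_j=\log\lambda_j$ this gives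
\begin{align*}
f(P_\nu)&\ge d\log c+(d-n_2)\xi_1+(n_2-n_1)\xi_2+n_1\xi_3\\
&=d\log c+d\,\xi_1-n_2(\xi_1-\xi_2)-n_1(\xi_2-\xi_3).
\end{align*}
Since $\xi_1+\xi_2+\xi_3=0$, we have $3\xi_1=2(\xi_1-\xi_2)+(\xi_2-\xi_3)$, and therefore
\[
f(P_\nu)\ge d\log c+\Big(\frac{2d}3-n_2\Big)(\xi_1-\xi_2)+\Big(\frac d3-n_1\Big)(\xi_2-\xi_3).
\]
Both coefficients are positive. Indeed $n_1\le1<d/3$, because the $h_i$ are pairwise non-proportional and $d\ge4$; and $U_2=W_q$ for some point $q$, so $n_2=r_q<2d/3$ by hypothesis. The differences $\xi_1-\xi_2$ and $\xi_2-\xi_3$ are nonnegative, and their sum $\xi_1-\xi_3\ge\xi_1$ tends to infinity (note $\xi_3\le0$). So $f(P_\nu)\to\infty$, which contradicts $P_\nu\in K$.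

\emph{The minimum gives an isotropic position.} Let $P$ be a minimum of $f$ on $\mathcal P$ and let $X$ be Hermitian. From $\det(I+sY)=1+s\operatorname{tr}Y+O(s^2)$, the derivative of $\log\det(P+sX)$ at $s=0$ is $\operatorname{tr}(P^{-1}X)$. Also $h_i^*Xh_i=\operatorname{tr}(Xh_ih_i^*)$. Hence
\[
0=\frac{d}{ds}\Big|_{s=0}f(P+sX)=\operatorname{tr}(XM),\qquad M=\sum_i\frac{h_ih_i^*}{h_i^*Ph_i}-\frac d3P^{-1}.
\]
The matrix $M$ is Hermitian, so the choice $X=M$ gives $\|M\|=0$. Write $P=g^*g$, for instance with $g$ the positive square root of $P$. Then $gP^{-1}g^*=I$, and $gMg^*=0$ reads $\sum_i (gh_i)(gh_i)^*/|gh_i|^2=\frac d3I$.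
\end{proof}

\begin{remark}\label{rem:necessary}
For $d\ge4$ the hypothesis is also necessary. In an isotropic position, $\frac{2d}3=\operatorname{tr}(\Pi_qS)=\sum_i|\Pi_qv_i|^2\ge r_q$ for every point $q$. If $r_q=2d/3$, the remaining $d/3$ vectors lie in the $1$-dimensional space $W_q^\perp$, so $d/3\le1$.
\end{remark}

\section{The sum-of-squares identity and the case of equality}\label{sec:identity}

In an isotropic position, \eqref{eq:split} computes the total deviation of the operators $S_p$ from multiples of $\Pi_p$ in terms of the combinatorics.

\begin{theorem}\label{thm:identity}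
Let $\mathcal L$ be an arrangement of $d\ge4$ lines in $\mathbb P^2_{\mathbb C}$ with $t_r=0$ for $r\ge2d/3$. For any isotropic position $v_1,\dots,v_d$ of $\mathcal L$,
\begin{equation}\label{eq:identity}
\sum_p\Big\|S_p-\frac{r_p}2\Pi_p\Big\|^2=\frac23\Big(\sum_{r\ge2}\Big(r-\frac{r^2}4\Big)t_r-d\Big).
\end{equation}
In particular \eqref{eq:ineq} holds, with equality if and only if $S_p=\frac{r_p}2\Pi_p$ for all multiple points $p$.
\end{theorem}

\begin{proof}
Let $D$ be the left side of \eqref{eq:identity}. In \eqref{eq:split} we have $\operatorname{tr}S^2=d^2/3$, and Lemma~\ref{lem:variance} gives $\operatorname{tr}S_p^2=\frac{r_p^2}2+\|S_p-\frac{r_p}2\Pi_p\|^2$. Hence $D=\frac{d^2}3-d-\sum_r(\frac{r^2}2-r)t_r$. By \eqref{eq:pairs}, $d^2=d+\sum_r(r^2-r)t_r$, so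
\[
D=-\frac{2d}3+\sum_r\Big(\frac{r^2-r}3-\frac{r^2}2+r\Big)t_r=-\frac{2d}3+\sum_r\Big(\frac{2r}3-\frac{r^2}6\Big)t_r ,
\]
which is \eqref{eq:identity}. An isotropic position exists by Proposition~\ref{prop:iso}. The coefficient $r-\frac{r^2}4$ equals $1,\frac34,0$ for $r=2,3,4$, so $D\ge0$ is \eqref{eq:ineq}, and $D=0$ is the stated criterion.
\end{proof}

As a check, take the four general lines with vectors $(1,\pm1,\pm1)^T/\sqrt3$. These are isotropic, each of the six double points has $\|S_p-\Pi_p\|^2=2|\langle v_i,v_j\rangle|^2=\frac29$, and both sides of \eqref{eq:identity} equal $\frac43$. The bound on multiplicities cannot be dropped: for $d-1\ge3$ concurrent lines and one further line, the left side of \eqref{eq:ineq} is less than $d$.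

To turn orthogonality into incidence we need one more object. In a fixed isotropic position, the \emph{pole} of $\ell_i$ is the point $p_i=[\,\overline{v_i}\,]$. Since $v_j^T\overline{v_i}=\langle v_i,v_j\rangle$, it satisfies $W_{p_i}=v_i^\perp$ and
\begin{equation}\label{eq:pole}
p_i\in\ell_j\iff v_i\perp v_j .
\end{equation}
In particular $p_i\notin\ell_i$. Distinct lines have distinct poles, because the $v_i$ are pairwise non-proportional.

\begin{proof}[Proof of Theorem~\ref{thm:ineq}]
The inequality is part of Theorem~\ref{thm:identity}. Assume equality and fix an isotropic position, so that $S_p=\frac{r_p}2\Pi_p$ for all multiple points $p$.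

(i) We localize the isotropy relation at one line. Apply $v_i^*(\cdot)v_i$ to $S=\frac d3I$ and group the indices $j\ne i$ by the point $\ell_i\cap\ell_j$:
\[
\frac d3=1+\sum_{j\ne i}|\langle v_i,v_j\rangle|^2=1+\sum_{p\in\ell_i}\big(v_i^*S_pv_i-1\big)=1+\sum_{p\in\ell_i}\Big(\frac{r_p}2-1\Big).
\]
The last step uses $\Pi_pv_i=v_i$. Each of the other $d-1$ lines meets $\ell_i$ once, so $\sum_{p\in\ell_i}(r_p-1)=d-1$. If $\ell_i$ contains $s_i$ multiple points, we obtain $\frac d3=1+\frac{d-1-s_i}2$, that is, $s_i=\frac d3+1$. In particular $d/3$ is an integer.

(ii) We show that the pole $p_i$ has the stated property. If $p=\ell_i\cap\ell_j$ is double, then $S_p=\Pi_p$, so $2+2|\langle v_i,v_j\rangle|^2=\operatorname{tr}S_p^2=2$. Thus $v_i\perp v_j$, and $p_i\in\ell_j$ by \eqref{eq:pole}. Different double points of $\ell_i$ lie on different lines $\ell_j$, so $p_i$ lies on at least as many lines as $\ell_i$ has double points.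
\end{proof}

In Example~\ref{ex:quad} the pole of the line $x_1=x_2$ is $[1:-1:0]$, which lies only on $x_1=-x_2$ and is not a multiple point. In the first of the next two arrangements the poles are multiple points and the bound in (ii) is attained.

\begin{example}[the Hesse and dual Hesse arrangements]\label{ex:hesse}
Let $\omega=e^{2\pi i/3}$. The Hesse arrangement consists of the three lines $x_a=0$ and the nine lines $x_1+\omega^\alpha x_2+\omega^\beta x_3=0$ with $\alpha,\beta\in\mathbb Z/3$. The point $[0:1:-\omega^\gamma]$ lies on $x_1=0$ and on the three lines with $\alpha-\beta=\gamma$. In the same way $[1:0:-\omega^\gamma]$ lies on $x_2=0$ and on the three lines with $\beta=-\gamma$, and $[1:-\omega^\gamma:0]$ lies on $x_3=0$ and on the three lines with $\alpha=-\gamma$. These nine $4$-fold points account for $54$ of the $66$ pairs. The other $12$ pairs lie inside four triples: the coordinate lines, and the three triples with $\alpha+\beta$ constant. The unit vectors $e_a$, respectively $(1,\omega^\alpha,\omega^\beta)^T/\sqrt3$, of each triple form an orthonormal basis, because $1+\omega+\omega^2=0$. So each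 triple is a triangle, $t_2=12$, $t_4=9$, and \eqref{eq:ineq} is the equality $12=12$. The four bases give $S=4I$. Each line carries two double points, and its pole is the opposite vertex of its triangle, a double point.

The dual Hesse arrangement consists of the nine lines $x_a=\omega^\gamma x_b$, $a<b$. The three coordinate points and the nine points $[1:\omega^\alpha:\omega^\beta]$ are triple and account for all $36$ pairs. So $d=9$, $t_3=12$, and \eqref{eq:ineq} is the equality $9=9$.
\end{example}

\section{The combinatorics $\mathcal C_m$}\label{sec:Cm}

For $\mathcal C_m$ we have $t_2=(m+1)d$ and $6t_6=2md$. So a line carries on average $2m+2$ double points and $2m$ sixfold points. The first average contradicts Theorem~\ref{thm:ineq}(ii) as soon as $2m+2>6$. The second settles the two remaining cases.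

\begin{lemma}\label{lem:count}
No arrangement has combinatorics $\mathcal C_1$ or $\mathcal C_2$.
\end{lemma}

\begin{proof}
Let $b_i$ be the number of sixfold points on $\ell_i$. The average of the $b_i$ is $2m$. Two points lie on at most one common line, and $b\mapsto b(b-1)/2$ is convex, so
\[
d\binom{2m}2\le\sum_i\binom{b_i}2\le\binom{t_6}2 .
\]
For $m=1$ this reads $15\le\binom52=10$, and for $m=2$ it reads $27\cdot6=162\le\binom{18}2=153$.
\end{proof}

After division by $t_6=m(4m+1)$ the inequality in this proof becomes $4m^2-11m+5\ge0$, which holds for all $m\ge3$. There the geometry is needed.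

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:count} we may assume $m\ge3$. Suppose $\mathcal L$ has combinatorics $\mathcal C_m$. Then $d\ge39$ and all multiplicities are at most $6<2d/3$, so Theorem~\ref{thm:ineq} applies, and equality holds in \eqref{eq:ineq} because $d+3t_6=12m^2+15m+3=t_2$. Some line $\ell_i$ carries at least the average number $2t_2/d=2m+2$ of double points. By Theorem~\ref{thm:ineq}(ii), the point $p_i$ has multiplicity at least $2m+2\ge8$. This contradicts $t_r=0$ for $r\notin\{2,6\}$.
\end{proof}

\section{Double and $k$-fold points}\label{sec:strict}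

We now prove Theorem~\ref{thm:strict}. If equality holds in \eqref{eq:ineq}, part (i) of Theorem~\ref{thm:ineq} determines the number of points of each type on each line, and part (ii) bounds $d$ in terms of $k$. Divisibility then leaves $\mathcal C_1$, $\mathcal C_2$ and one more candidate, with $30$ lines, which requires a spectral argument.

\subsection*{The boundary case $k=2d/3$}
Theorem~\ref{thm:ineq} does not apply, but the combinatorics is determined. Two $k$-fold points share at most one line, so they would need $d\ge2k-1>\frac{3k}2=d$. As $t_k>0$, we get $t_k=1$, and \eqref{eq:pairs} gives $t_2=\binom{3k/2}2-\binom k2=\frac{5k^2}8-\frac k4$. Then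
\[
t_2-d-\frac{k^2}4+k=\frac{3k^2}8-\frac{3k}4=\frac{3k}8(k-2)>0 .
\]
(An upper bound on $k$ is needed: for $k$ concurrent lines and one further line, $t_2=k<d$.)

\subsection*{Reduction to finitely many cases}
Let $k<2d/3$. Then $d\ge8$ and Theorem~\ref{thm:ineq} gives $t_2\ge d+(\frac{k^2}4-k)t_k$. Suppose that equality holds, fix an isotropic position, and write $d=3n$, so that $n>k/2$. If a line carries $a$ double and $b$ $k$-fold points, then $a+(k-1)b=3n-1$ by counting the other lines, and $a+b=n+1$ by (i). So $a$ and $b$ are the same for all lines, and counting incidences between lines and $k$-fold points gives $t_k$: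
\begin{equation}\label{eq:ab}
b=\frac{2(n-1)}{k-2},\qquad a=n+1-b,\qquad t_k=\frac{3nb}k .
\end{equation}
Next, $a\le k$. This is trivial if $a\le2$; if $a\ge3$, then by (ii) the pole $p_i$ has multiplicity at least $a\ge3$, hence exactly $k$. Multiplying $n+1-b\le k$ by $k-2$ gives $n(k-4)\le k(k-3)$. Here we use $k\ge5$: dividing by $k-4>0$,
\begin{equation}\label{eq:range}
\frac k2<n\le k+1+\frac4{k-4}.
\end{equation}

Let $k\ge9$. Then $n\le k+1$, so $b\le\frac{2k}{k-2}<3$, while $n>k/2$ gives $b>1$. Hence $b=2$, $n=k-1$ and $t_k=6(k-1)/k$. As $k$ and $k-1$ are coprime, $k$ divides $6$, which is impossible.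

For $5\le k\le8$ the table lists all $n$ in the range \eqref{eq:range} for which $b$ is an integer, with the values given by \eqref{eq:ab}.
\[
\begin{array}{c|c|c|l}
k&\text{range of }n&b&(n,\,b,\,t_k)\\ \hline
8&5\le n\le10&(n-1)/3&(7,2,\tfrac{21}4),\ (10,3,\tfrac{45}4)\\[2pt]
7&4\le n\le9&2(n-1)/5&(6,2,\tfrac{36}7)\\[2pt]
6&4\le n\le9&(n-1)/2&(5,2,5),\ (7,3,\tfrac{21}2),\ (9,4,18)\\[2pt]
5&3\le n\le10&2(n-1)/3&(4,2,\tfrac{24}5),\ (7,4,\tfrac{84}5),\ (10,6,36)
\end{array}
\]
The number $t_k$ is an integer in three cases. For $k=6$, $n=5$ we have $d=15$, $t_6=5$, and for $k=6$, $n=9$ we have $d=27$, $t_6=18$. By \eqref{eq:pairs} these are $\mathcal C_1$ and $\mathcal C_2$, which Lemma~\ref{lem:count} excludes. The case $k=5$, $n=10$ remains.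

\subsection*{The case of $30$ lines}
Now $k=5$, $d=30$, $a=5$, $b=6$, $t_5=36$. Counting pairs of fivefold points gives only $30\binom62=450\le\binom{36}2=630$. What is special here is that $a=k$, so the bound in (ii) is attained and the poles are completely described by the double points. We encode the double points in a graph and show that its spectrum cannot exist.

Let $A$ be the adjacency matrix of the graph on $\{1,\dots,30\}$ in which $i\sim j$ if and only if $\ell_i\cap\ell_j$ is a double point. It is a symmetric $0$--$1$ matrix with zero diagonal and all row sums equal to $a=5$. The pole $p_l$ lies on the five lines $\ell_i$ with $i\sim l$. So $p_l$ is a fivefold point, it lies on no other line, and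
\[
p_l\in\ell_i\iff i\sim l .
\]
The $30$ poles are distinct, so each line contains exactly five of them, and $36-30=6$ fivefold points are not poles; call these \emph{extra}. Each line contains exactly $b-5=1$ extra point. Thus the extra points partition the lines into six classes of five. Let $B_{ij}=1$ if $i\ne j$ and $\ell_i\cap\ell_j$ is extra, and $B_{ij}=0$ otherwise. After reordering, $B$ is block diagonal with six blocks $J_5-I_5$, where $J_5$ is the all-ones matrix. Each block has the eigenvalue $4$ once and $-1$ four times, so $B$ has eigenvalues $4$ and $-1$ with multiplicities $6$ and $24$.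

For $i\ne j$, the entry $(A^2)_{ij}$ counts the common neighbors $l$ of $i$ and $j$, that is, the poles $p_l$ that lie on both $\ell_i$ and $\ell_j$. It is $1$ if $\ell_i\cap\ell_j$ is a pole and $0$ otherwise. The point $\ell_i\cap\ell_j$ is of exactly one of three types: double, pole, extra. With $J$ the $30\times30$ all-ones matrix and $(A^2)_{ii}=5$ this gives
\[
A^2=5I+(J-I-A-B),\qquad\text{that is,}\qquad B=J+4I-A-A^2 .
\]
Since $AJ=JA=5J$, the real symmetric matrices $A$, $J$ and $B$ commute. So $A$ preserves each summand of the orthogonal decomposition
\[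
\mathbb R^{30}=\mathbb R\mathbf 1\oplus E_{4}\oplus E_{-1},
\]
where $\mathbf 1$ is the all-ones vector, $E_4=\ker(B-4I)\cap\mathbf 1^\perp$ and $E_{-1}=\ker(B+I)$. As $B\mathbf 1=4\cdot\mathbf 1$, we have $\dim E_4=5$, $\dim E_{-1}=24$ and $E_{-1}\subset\mathbf 1^\perp$. On $\mathbf 1$ the eigenvalue of $A$ is $5$. On $\mathbf 1^\perp$ the matrix $J$ vanishes, so $B=4I-A-A^2$. An eigenvalue $\lambda$ of $A$ on $E_4$ therefore satisfies $\lambda^2+\lambda=0$, so $\lambda\in\{0,-1\}$. An eigenvalue on $E_{-1}$ satisfies $\lambda^2+\lambda-5=0$, so $\lambda=\frac{-1\pm\sqrt{21}}2$.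

The polynomial $\mu(x)=x^2+x-5$ is irreducible over $\mathbb Q$, and the characteristic polynomial $\chi$ of $A$ has integer coefficients. Write $\chi=\mu^e\psi$ with $\psi\in\mathbb Q[x]$ not divisible by $\mu$. Then $\psi$ vanishes at neither root of $\mu$, so both roots have multiplicity $e$. They occur exactly on $E_{-1}$, so $e=12$. Their sum is $-1$, so $E_{-1}$ contributes $-12$ to the trace, and $E_4$ contributes $-x$ with $0\le x\le5$. Hence
\[
0=\operatorname{tr}A=5-12-x<0 ,
\]
a contradiction. Equality is therefore impossible when $k<2d/3$, and the proof of Theorem~\ref{thm:strict} is complete. \qed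

\begin{thebibliography}{1}

\bibitem{Pokora}
Piotr Pokora, \emph{Hirzebruch-type inequalities viewed as tools in combinatorics}, arXiv:1808.09167 (2018).

\end{thebibliography}
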